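\title{Homogeneous sets for $\Delta^0_2$ trees of positive measure without $\Sigma^0_2$ bounding}

\begin{abstract}
The principle $\mathsf{RWWKL}^{(2)}$ asserts that every binary tree of positive measure computable in a Turing jump $X'$ has an infinite homogeneous set, that is, an infinite set of positions on which infinitely many strings of the tree are constant. We show that $\mathsf{RWWKL}^{(2)}$ does not imply the bounding scheme $\mathsf{B}\Sigma^0_2$ over $\mathsf{RCA}_0$, even together with weak K\"onig's lemma. Every countable model of $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2$ is extended cofinally by a bushy-tree construction that adds a homogeneous set together with new numbers, none of them below the bound at which $\mathsf{B}\Sigma^0_2$ fails. It follows that $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}$ is conservative over $\mathsf{RCA}_0$ for sentences $\forall Z\,\psi(Z)$ with $\psi\in\Pi^0_3$. Conservation fails for $\Pi_4$ sentences, because $\mathsf{RWWKL}^{(2)}$ proves a $\Sigma^0_2$ pigeonhole scheme.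
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The principle and the question}

A set $H\subseteq\mathbb N$ is \emph{homogeneous} for a string $\sigma\in 2^{<\mathbb N}$ if there is $c<2$ with $\sigma(i)=c$ for all $i\in H$ with $i<|\sigma|$. A path $P$ through a tree $T\subseteq 2^{<\mathbb N}$ colors each position $i$ by $P(i)$, and one of the two color classes is infinite. Any infinite subset $H$ of a color class is homogeneous for every initial segment of $P$, hence for infinitely many strings of $T$. Such an $H$ is a partial solution to the problem of finding a path: it says nothing about the positions outside $H$. This paper concerns the first-order strength of the existence of such partial solutions for trees that have positive measure and are computable in a Turing jump.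

We work in second-order arithmetic. The base system $\mathsf{RCA}_0$ consists of the basic axioms, $\Delta^0_1$ comprehension and $\Sigma^0_1$ induction, and $\mathsf{WKL}_0$ adds the statement that every infinite subtree of $2^{<\mathbb N}$ that exists as a set has a path. The scheme $\mathsf{B}\Sigma^0_2$ consists of the statements
\[
\forall a\,\bigl[(\forall i<a\,\exists j\,\varphi(i,j))\rightarrow\exists b\,\forall i<a\,\exists j<b\,\varphi(i,j)\bigr]
\]
for $\Sigma^0_2$ formulas $\varphi$ with parameters.

In $\mathsf{RCA}_0$ the Turing jump $X'$ of a set $X$ need not exist as a set, so statements about $X'$ are read through its usual $\Sigma^0_1(X)$ definition. Thus $\Phi_e^{X'}(\sigma)=y$ means that there is a halting computation of $\Phi_e$ on input $\sigma$ with output $y$ whose finitely many oracle queries are answered correctly by $X'$; when $\Phi_e^{X'}$ is total this is a $\Delta^0_2(X)$ relation. We say that $\Phi_e^{X'}$ is \emph{the characteristic function of a subtree $T$ of $2^{<\mathbb N}$} if $\Phi_e^{X'}$ is total and $\{0,1\}$-valued on $2^{<\mathbb N}$ and $T=\{\sigma:\Phi_e^{X'}(\sigma)=1\}$ is closed under initial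 segments.

Such a tree need not be a set, and without $\mathsf{B}\Sigma^0_2$ even its levels $T^s=\{\sigma\in 2^s:\sigma\in T\}$ need not exist as finite sets. Positive measure is therefore expressed in a form that does not presuppose them: $T$ has \emph{positive measure} if there is a rational $q>0$ such that for every $s$ there is a finite set $F\subseteq 2^s$, coded by a number, with $|F|\ge q2^s$ and $\Phi_e^{X'}(\sigma)=1$ for all $\sigma\in F$. Under $\mathsf{B}\Sigma^0_2$ the computations on the inputs $\sigma\in2^s$ have a common bound, the levels exist, and the condition says that $|T^s|2^{-s}\ge q$ for all $s$.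

\begin{definition}\label{def:principles}
$\mathsf{RWWKL}^{(2)}$ is the statement: for every set $X$ and index $e$, if $\Phi_e^{X'}$ is the characteristic function of a subtree of $2^{<\mathbb N}$ of positive measure, then there is an infinite set $H$ that is homogeneous for infinitely many $\sigma\in2^{<\mathbb N}$ with $\Phi_e^{X'}(\sigma)=1$.

$\mathsf{DNR}^{(2)}$ is the statement: for every $X$ there is a function $f$ with $f(i)\ne\Phi_i^{X'}(i)$ for all $i$.
\end{definition}

It is known that
\[
\mathsf{RCA}_0+\mathsf{B}\Sigma^0_2\vdash\mathsf{RWWKL}^{(2)}\rightarrow\mathsf{DNR}^{(2)},\qquad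
\mathsf{RCA}_0+\mathsf{I}\Sigma^0_2\vdash\mathsf{DNR}^{(2)}\leftrightarrow\mathsf{RWWKL}^{(2)}.
\]
If $\mathsf{RWWKL}^{(2)}$ implied $\mathsf{B}\Sigma^0_2$, the first implication would hold over $\mathsf{RCA}_0$ alone. The question, which comes from the paper of Bienvenu, Patey and Shafer \cite{BPS}, is whether it does:
\[
\text{does }\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\text{ prove }\mathsf{B}\Sigma^0_2\,?
\]
One might guess that it does. The scheme $\mathsf{B}\Sigma^0_2$ is what makes $\Delta^0_2$ trees behave like trees, a failure of it offers room for pathological instances, and we shall see in Section~\ref{sec:pigeonhole} that a pathological instance does yield a consequence of $\mathsf{B}\Sigma^0_2$ that $\mathsf{RCA}_0$ does not prove. But a failure of $\mathsf{B}\Sigma^0_2$ also makes solutions easier to find, and the answer is no.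

\subsection*{Results}

\begin{theorem}\label{thm:main}
There is a model of $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}+\neg\mathsf{B}\Sigma^0_2$. Hence $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\nvdash\mathsf{B}\Sigma^0_2$.
\end{theorem}

The model comes from an extension theorem. A structure for second-order arithmetic is a pair $(M,\mathcal X)$, where $M$ is the first-order part and $\mathcal X$ is a family of subsets of $M$.

\begin{definition}\label{def:cofinal}
A \emph{cofinal extension} of $(M,\mathcal X)$ is a structure $(K,\mathcal Y)$ with $K\supseteq M$, together with a map $X\mapsto X^+$ from $\mathcal X$ to $\mathcal Y$, such that every element of $K$ lies below some element of $M$, and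
\[
(M,\mathcal X)\models\theta(\bar p,\bar X)\iff(K,\mathcal Y)\models\theta(\bar p,\bar X^+)
\]
for all $\Delta^0_0$ formulas $\theta$, all $\bar p\in M$ and all $\bar X\in\mathcal X$. The extension is \emph{elementary} for a class of formulas if this equivalence holds for all formulas in the class.
\end{definition}

\begin{theorem}\label{thm:extension}
Every countable model $(M,\mathcal X)$ of $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2$ has a cofinal extension that satisfies $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}+\neg\mathsf{B}\Sigma^0_2$ and is elementary for $\Sigma^0_2$ formulas with parameters from $(M,\mathcal X)$.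
\end{theorem}

To locate the first-order strength of the principle, let $\mathsf{C}\Sigma^0_2$ be the following scheme: for every $\Sigma^0_2$ formula $\varphi(x,y)$ with parameters and every $a$, if $\forall x\,\exists y<a\,\varphi(x,y)$, then there are $x\ne x'$ and $y<a$ with $\varphi(x,y)\wedge\varphi(x',y)$. In words, no $\Sigma^0_2$ relation gives every number a name below $a$ without using some name twice.

\begin{theorem}\label{thm:firstorder}
\begin{enumerate}
\item[(1)] $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}$ is conservative over $\mathsf{RCA}_0$ for sentences $\forall Z\,\psi(Z)$ with $\psi\in\Pi^0_3$.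
\item[(2)] $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\vdash\mathsf{C}\Sigma^0_2$, and $\mathsf{RCA}_0\nvdash\mathsf{C}\Sigma^0_2$. The conservation in (1) fails for first-order $\Pi_4$ sentences. The first-order part of $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$ is strictly stronger than $\mathsf{I}\Sigma_1$ and does not contain $\mathsf{B}\Sigma_2$.
\end{enumerate}
\end{theorem}

\subsection*{The idea}

If $\mathsf{B}\Sigma^0_2$ fails at $a$, the least witnesses $f(i)$ for $i<a$ are cofinal in the model. A set $H$ is then homogeneous for infinitely many strings of a tree as soon as it is homogeneous for one string of length $f(i)$ for each $i<a$. In a countable model there are, seen from outside, only countably many such $i$, and they can be treated one at a time. This is done by pruning finitely branching trees whose branching is so large that $\omega$ prunings do not exhaust it. The limit object is a set $H$ in a cofinal extension with new numbers but none below $a$, so the failure of $\mathsf{B}\Sigma^0_2$ survives; the main work is to preserve $\Sigma^0_1$ induction for formulas that mention $H$ (Sections~\ref{sec:onenumber}--\ref{sec:construction}).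 A chain of such extensions of length $\omega_1$ catches every instance (Section~\ref{sec:iteration}). Definable hulls supply the starting models (Section~\ref{sec:hulls}).

\section{Conventions and standard facts}\label{sec:prelim}

\subsection*{Formulas and coding}

Number terms are built from variables, $0$, $1$, $+$ and $\cdot$, so every term is monotone in each variable. Atomic formulas are $r=r'$, $r<r'$ and $r\in X$. A formula is $\Delta^0_0$ if all its quantifiers are number quantifiers bounded by terms. The classes $\Sigma^0_n$ and $\Pi^0_n$ consist of prenex formulas with $n$ alternating blocks of number quantifiers, the first existential or universal respectively, followed by a $\Delta^0_0$ formula. We drop the superscript for formulas without set variables and write $\Sigma_n(Z)$ when $Z$ is the only set that occurs. The theory $\mathsf{I}\Sigma_1$ consists of the basic axioms and $\Sigma_1$ induction, and the first-order part of a theory is the set of its consequences without set variables. The basic axioms are universal closures of quantifier-free formulas, and $\Delta^0_0$ induction can be written as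
\[
\forall\bar p\,\forall b\,\bigl[\theta(0,\bar p)\wedge\forall n<b\,(\theta(n,\bar p)\to\theta(n+1,\bar p))\to\theta(b,\bar p)\bigr].
\]
So all these axioms are $\Pi^0_1$.

We use Cantor's pairing function $\langle x,y\rangle$, which is a monotone bijection whose projections $(s)_0,(s)_1\le s$ have $\Delta_0$ graphs; it contracts a block of like quantifiers to one. Finite sets and sequences are coded so that ``$z\in F$'', ``$\sigma(z)=c$'' and ``$|\sigma|=s$'' are $\Delta_0$, as in a coding by G\"odel's $\beta$-function. A number $b$ is identified with $\{0,\dots,b-1\}$. In a model $(M,\mathcal X)$, \emph{$M$-finite} means coded by an element of $M$, \emph{infinite} means unbounded in $M$, and \emph{standard} refers to the natural numbers $\omega$ of the metatheory, viewed as an initial segment of $M$. The model is \emph{nonstandard} if $M\ne\omega$.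

\subsection*{Consequences of $\Sigma^0_1$ induction}

The following are provable in $\mathsf{RCA}_0$, with parameters allowed.
\begin{enumerate}
\item[(F1)] $\mathsf{B}\Sigma^0_1$, the bounding scheme for $\Sigma^0_1$ formulas.
\item[(F2)] Bounded comprehension: if $\varphi$ is $\Sigma^0_1$ or $\Pi^0_1$, then $\{x<b:\varphi(x)\}$ is a finite set.
\item[(F3)] Every nonempty $\Pi^0_1$ class of numbers has a least element, and every nonempty bounded $\Sigma^0_1$ class has a largest element.
\item[(F4)] Finite choice: if $I$ is a finite set, $R$ is $\Delta^0_1$ and $\forall i\in I\,\exists y\,R(i,y)$, then the map sending $i\in I$ to the least $y$ with $R(i,y)$ is a finite function.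
\item[(F5)] Strong bounding: for $\theta\in\Delta^0_0$ and every $b$ there is $t$ with
\begin{equation}\label{eq:SB}
\forall x<b\,\forall y\,\bigl(\theta(x,y)\to\exists y'<t\,\theta(x,y')\bigr).
\end{equation}
\end{enumerate}
Facts (F1) and (F2) are textbook consequences of $\Sigma^0_1$ induction. Fact (F3) follows from (F2). For (F4), bound the witnesses by (F1) and search below the bound. For (F5), apply (F4) to the finite set $I=\{x<b:\exists y\,\theta(x,y)\}$.

Strong bounding is the form in which we verify $\Sigma^0_1$ induction in new structures.

\begin{lemma}\label{lem:SB}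
Let $(K,\mathcal Z)$ satisfy the basic axioms and $\Delta^0_0$ induction. Suppose that for every $\Delta^0_0$ formula $\theta(x,y,\bar Z)$ with $\bar Z\in\mathcal Z$ and without number parameters, there are cofinally many $b\in K$ for which some $t\in K$ satisfies \eqref{eq:SB}. Then $(K,\mathcal Z)$ satisfies $\Sigma^0_1$ induction.
\end{lemma}

\begin{proof}
By pairing, a $\Sigma^0_1$ formula with parameters has the form $\varphi(n)=\exists y\,\theta_0(n,p,y,\bar Z)$. Suppose $\varphi(0)$ and $\forall n\,(\varphi(n)\to\varphi(n+1))$, and let $N\in K$. Put $\theta(x,y)=\theta_0((x)_0,(x)_1,y,\bar Z)$ and take $b>\langle N,p\rangle$ and $t$ satisfying \eqref{eq:SB}. For $n\le N$ we have $\langle n,p\rangle<b$, so $\varphi(n)$ is equivalent to the $\Delta^0_0$ formula $\exists y<t\,\theta_0(n,p,y,\bar Z)$. Now $\Delta^0_0$ induction up to $N$ gives $\varphi(N)$.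
\end{proof}

\begin{lemma}\label{lem:closure}
Let $(K,\mathcal Z)$ satisfy the basic axioms and $\Sigma^0_1$ induction, and let $\mathcal Y$ be the family of subsets of $K$ that are definable both by a $\Sigma^0_1$ and by a $\Pi^0_1$ formula with parameters from $K$ and $\mathcal Z$. Then $\mathcal Z\subseteq\mathcal Y$ and $(K,\mathcal Y)\models\mathsf{RCA}_0$. If $K$ and $\mathcal Z$ are countable, so is $\mathcal Y$.
\end{lemma}

\begin{proof}
The proof of (F1) uses only $\Sigma^0_1$ induction, so $(K,\mathcal Z)\models\mathsf{B}\Sigma^0_1$. Hence the relations that are $\Sigma^0_1$ over $\mathcal Z$ are closed under bounded quantifiers, and those that are $\Delta^0_1$ over $\mathcal Z$ are closed under bounded quantifiers and Boolean operations. So a $\Delta^0_0$ formula with parameters from $\mathcal Y$ defines a relation that is $\Delta^0_1$ over $\mathcal Z$, and a $\Sigma^0_1$ formula with parameters from $\mathcal Y$ defines one that is $\Sigma^0_1$ over $\mathcal Z$. This gives $\Sigma^0_1$ induction and $\Delta^0_1$ comprehension in $(K,\mathcal Y)$.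
\end{proof}

\subsection*{The jump}

The statement $n\in X'$ is a $\Sigma^0_1$ formula $\exists v\,\chi(n,v,X)$ with $\chi\in\Delta^0_0$, and it is complete: for every $\Sigma^0_1$ formula $\varphi(\bar x,X)$ there is a primitive recursive function $g$ such that $\mathsf{RCA}_0$ proves $\varphi(\bar x,X)\leftrightarrow g(\bar x)\in X'$.

\begin{lemma}\label{lem:jump}
Over $\mathsf{RCA}_0$, the statement $\Phi_e^{X'}(\sigma)=1$ is equivalent to a $\Sigma^0_2$ formula in $e,\sigma,X$.
\end{lemma}

\begin{proof}
The statement says that there is a halting computation with output $1$, with finite sets $P$ and $Q$ of queries answered positively and negatively, such that $\forall n\in P\,\exists v\,\chi(n,v,X)$ and $\forall n\in Q\,\forall v\,\neg\chi(n,v,X)$. The condition on $P$ is equivalent by (F1) to the $\Sigma^0_1$ formula $\exists t\,\forall n\in P\,\exists v<t\,\chi(n,v,X)$, and the condition on $Q$ is $\Pi^0_1$.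
\end{proof}

\section{A pigeonhole scheme that follows from $\mathsf{RWWKL}^{(2)}$}\label{sec:pigeonhole}

We begin with what $\mathsf{RWWKL}^{(2)}$ does prove, because this dictates the shape of the construction. First we place $\mathsf{C}\Sigma^0_2$ below $\mathsf{B}\Sigma^0_2$.

\begin{lemma}\label{lem:BC}
Let $(M,\mathcal X)\models\mathsf{RCA}_0$. If $\mathsf{C}\Sigma^0_2$ fails for a formula $\varphi$, then $\mathsf{B}\Sigma^0_2$ fails for a formula with the same set parameters as $\varphi$.
\end{lemma}

\begin{proof}
Let $\varphi(x,y)=\exists w\,\varphi_0(x,y,w)$ with $\varphi_0\in\Pi^0_1$, and let $\forall x\,\exists y<a\,\varphi(x,y)$. Put $\varphi_1(x,j)=[(j)_0<a\wedge\varphi_0(x,(j)_0,(j)_1)]$, so that $\forall x<a+1\,\exists j\,\varphi_1(x,j)$. Suppose some $t$ satisfies $\forall x<a+1\,\exists j<t\,\varphi_1(x,j)$. By (F2) the set of pairs $(x,j)$ with $x\le a$, $j<t$ and $\varphi_1(x,j)$ is $M$-finite. Sending $x$ to $(j)_0$ for the least such $j$ gives an $M$-finite map from $a+1$ to $a$, which takes the same value $y$ at two points $x\ne x'$. Then $\varphi(x,y)\wedge\varphi(x',y)$. So if $\mathsf{C}\Sigma^0_2$ fails for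 $\varphi$ and $a$, no such $t$ exists.
\end{proof}

If every number has a private name below $a$, then so does every finite set, and a tree can afford to spend a measure of about $1/2a$ against each name.

\begin{proposition}\label{prop:C}
$\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}\vdash\mathsf{C}\Sigma^0_2$.
\end{proposition}

\begin{proof}
Work in $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$. Joining the set parameters into one set $X$, let $\varphi(x,y)=\exists w\,\forall z\,\psi(x,y,w,z,X)$ with $\psi\in\Delta^0_0$. Suppose that $\forall x\,\exists y<a\,\varphi(x,y)$ and that each $y<a$ has at most one $x$ with $\varphi(x,y)$. Choose $k\ge2$ with $a2^{1-k}\le\frac12$. Call $x$ \emph{active at $s$} if $x<s$, there are $y<a$ and $w<s$ with $\forall z\,\psi(x,y,w,z,X)$, and $x$ codes a $k$-element set $D\subseteq s$. Let $T$ be the class of strings $\sigma$ that are not constant on any set $D$ coded by an $x$ active at $|\sigma|$.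

\emph{$T$ is a tree.} If $\tau\subseteq\sigma$ and $x$ is active at $|\tau|$, then $x$ is active at $|\sigma|$, and $\sigma$ and $\tau$ agree on the set coded by $x$. So $\sigma\in T$ implies $\tau\in T$.

\emph{$T$ is computable in $X'$.} On input $\sigma$, ask $X'$ whether $\exists z\,\neg\psi(x,y,w,z,X)$ for all $x,w<|\sigma|$ and $y<a$, and decide from the answers. The correct answers form a finite set by (F2), so a correctly answered computation exists, and $T$ has a characteristic function $\Phi_e^{X'}$. For the same reason the set of $x$ active at $s$ and the level $T^s$ exist as finite sets.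

\emph{$T$ has positive measure.} Sending an $x$ active at $s$ to the least $y<a$ that witnesses this is a finite injection into $a$, so at most $a$ numbers are active at $s$. Exactly $2\cdot2^{s-k}$ strings of length $s$ are constant on a given $k$-element subset of $s$. Hence $|T^s|\ge2^s(1-a2^{1-k})\ge\frac12 2^s$, and $q=\frac12$, $F=T^s$ witness positive measure.

Let $H$ be infinite and homogeneous for infinitely many $\sigma\in T$. Let $D$ be the set of the first $k$ elements of $H$ and $x$ its code. Take $y<a$ and $w$ with $\forall z\,\psi(x,y,w,z,X)$, and take $\sigma\in T$ with $|\sigma|>\max(x,w,\max D)$ for which $H$ is homogeneous. Then $x$ is active at $|\sigma|$ and $\sigma$ is constant on $D$, so $\sigma\notin T$, a contradiction.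
\end{proof}

The argument needs a name below $a$ for every $k$-element set. A failure of $\mathsf{B}\Sigma^0_2$ names only a cofinal family of numbers, and the first $k$ elements of $H$ have no reason to be coded in it.

Proposition~\ref{prop:C} also rules out the most familiar way of proving Theorem~\ref{thm:extension}. In Section~\ref{sec:hulls} we meet countable models of $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2$ in which $\mathsf{C}\Sigma^0_2$ fails for a first-order formula. Adding sets to such a model does not repair the failure, so no extension with the same first-order part satisfies $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$. New numbers, which need not have names, must be added.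

\section{Cofinal extensions}\label{sec:cofinal}

In a cofinal extension $X^+\cap M=X$, and a composition of cofinal extensions is a cofinal extension. Although only $\Delta^0_0$-elementarity is required, two more quantifiers come for free.

\begin{lemma}\label{lem:cofinal}
Let $(K,\mathcal Y)$ be a cofinal extension of $(M,\mathcal X)\models\mathsf{RCA}_0$.
\begin{enumerate}
\item[(a)] The extension is elementary for $\Sigma^0_2$ formulas, hence for $\Sigma^0_1$, $\Pi^0_1$ and $\Pi^0_2$ formulas.
\item[(b)] $(K,\{X^+:X\in\mathcal X\})$ satisfies the basic axioms and $\Sigma^0_1$ induction.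
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\psi$ be $\Delta^0_0$ with parameters from $(M,\mathcal X)$. If $M\models\forall\bar z\,\psi$, then for each $t\in M$ the $\Delta^0_0$ statement $\forall\bar z<t\,\psi$ holds in $K$, and by cofinality $K\models\forall\bar z\,\psi$. So $\Pi^0_1$ statements pass from $M$ to $K$, and so do $\Sigma^0_2$ statements, with the same witnesses. Conversely, let $K\models\exists\bar w\,\forall\bar z\,\psi$, with witnesses below $w'\in M$. If $M\models\forall\bar w<w'\,\exists\bar z\,\neg\psi$, then (F1) gives $t\in M$ with $\forall\bar w<w'\,\exists\bar z<t\,\neg\psi$. This is $\Delta^0_0$, so it holds in $K$, a contradiction. Hence $M\models\exists\bar w\,\forall\bar z\,\psi$.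

(b) The basic axioms and $\Delta^0_0$ induction are $\Pi^0_1$ and transfer by (a). For $b\in M$ take $t\in M$ by (F5); the statement \eqref{eq:SB} is $\Pi^0_1$, so it holds in $K$. These $b$ are cofinal in $K$, and Lemma~\ref{lem:SB} applies.
\end{proof}

When both structures are models of $\mathsf{RCA}_0$, every notion that $\mathsf{RCA}_0$ proves equivalent to a $\Sigma^0_2$ or $\Pi^0_2$ formula is absolute between them. This covers $\Phi_e^{X'}(\sigma)=1$, by Lemma~\ref{lem:jump}, and $\Delta^0_1$ notions such as ``$F\subseteq2^s$ and $|F|\ge q2^s$''.

A \emph{chain} of cofinal extensions is a sequence $(M_\alpha,\mathcal X_\alpha)_{\alpha<\lambda}$, with $\lambda$ a limit ordinal, in which $(M_\beta,\mathcal X_\beta)$ is a cofinal extension of $(M_\alpha,\mathcal X_\alpha)$ for $\alpha\le\beta$ by maps $X\mapsto X^{(\beta)}$ that commute. Its \emph{union} has first-order part $M_\lambda=\bigcup_\alpha M_\alpha$ and the sets $X^{(\lambda)}=\bigcup_{\beta\ge\alpha}X^{(\beta)}$ for $X\in\mathcal X_\alpha$, $\alpha<\lambda$.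

\begin{lemma}\label{lem:chain}
The union of a chain of cofinal extensions of models of $\mathsf{RCA}_0$ is a model of $\mathsf{RCA}_0$ and a cofinal extension of every term.
\end{lemma}

\begin{proof}
Each $M_\alpha$ is cofinal in each later term, hence in $M_\lambda$. Elementarity for $\Delta^0_0$ formulas is proved by induction on the formula, for all $\alpha$ at once: a witness in $M_\lambda$ to $\exists v<r\,\theta$ lies in some $M_\beta$ with $\beta\ge\alpha$, where the formula holds by the induction hypothesis, and it then holds in $M_\alpha$. An instance of $\Sigma^0_1$ induction has finitely many set parameters, which come from one stage $\alpha$, so it holds by Lemma~\ref{lem:cofinal}(b). For $\Delta^0_1$ comprehension let $\varphi\in\Sigma^0_1$ and $\psi\in\Pi^0_1$ be equivalent in the union, with parameters from stage $\alpha$. By Lemma~\ref{lem:cofinal}(a) they are equivalent at stage $\alpha$, so some $Y\in\mathcal X_\alpha$ is defined by $\varphi$ there. The statements $\forall n\,(n\in Y\to\varphi(n))$ and $\forall n\,(\varphi(n)\to n\in Y)$ are $\Pi^0_2$ and $\Pi^0_1$, so they hold of $Y^{(\lambda)}$ in the union.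
\end{proof}

\section{The one-step extension and the case of one number}\label{sec:onenumber}

The following proposition solves a single instance. It does not mention trees, jumps or $\mathsf{B}\Sigma^0_2$: of the instance it keeps only one large set of strings $F_i$ for each length $f(i)$.

\begin{proposition}\label{prop:step}
Let $(M,\mathcal X)$ be a countable nonstandard model of $\mathsf{RCA}_0$ and $a,m\in M$. Let $i\mapsto f(i)$ and $i\mapsto F_i$ be arbitrary functions from $\{i\in M:i<a\}$ to $M$, not assumed to be definable in $(M,\mathcal X)$, such that $M\models F_i\subseteq2^{f(i)}$ and $|F_i|\ge2^{-m}2^{f(i)}$. Then there is a countable cofinal extension $(M_1,\mathcal X_1)\models\mathsf{RCA}_0$ such that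
\begin{enumerate}
\item[(1)] every element of $M_1$ below $a$ is in $M$;
\item[(2)] there is an unbounded $H\in\mathcal X_1$ such that for every $i<a$ there is $\sigma\in M$ with $\sigma\in F_i$ and $M_1\models\forall z<f(i)\,(z\in H\to\sigma(z)=0)$.
\end{enumerate}
\end{proposition}

\begin{remark}\label{rem:forced}
In this generality $H$ may be forced to consist of new numbers only. Suppose $f$ is cofinal in $M$, and list $M$ as $z_0,z_1,\dots$. For each $z$ infinitely many $i<a$ have $f(i)>z$, so we can choose distinct $i_n<a$ with $f(i_n)>z_n$. Let $m=1$, let $F_{i_n}=\{\sigma\in2^{f(i_n)}:\sigma(z_n)=1\}$, and let $F_i=2^{f(i)}$ for the other $i$. Then (2) forces $z_n\notin H$ for all $n$. The lower bound on $|F_i|$ cannot be dropped: if $f$ is cofinal and each $F_i$ contains only the string of ones, then (2) forces $H=\emptyset$.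
\end{remark}

The measure hypothesis enters through one counting lemma. Say that $\sigma\in2^s$ \emph{spares} $z$ if $z\ge s$ or $\sigma(z)=0$.

\begin{lemma}[$\mathsf{RCA}_0$]\label{lem:blocks}
Let $L\ge2$ be even and let $W$ be a finite set with $|W|\ge L$. At most $|W|\,2^{-L/2}\,2^s$ strings $\sigma\in2^s$ spare fewer than $|W|/L$ elements of $W$.
\end{lemma}

\begin{proof}
Let $N=\lfloor2|W|/L\rfloor$. Then $N\le|W|$, and $N>2|W|/L-1\ge|W|/L$ because $|W|\ge L$. Choose $N$ disjoint blocks of size $L/2$ in $W$. A string spares no element of a block only if the block is contained in $s$ and the string equals $1$ on it, which happens for at most $2^{s-L/2}$ strings. All but at most $N2^{s-L/2}$ strings therefore spare an element of every block, and these spare at least $N>|W|/L$ elements of $W$.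
\end{proof}

\begin{example}[one new number]\label{ex:one}
We prove Proposition~\ref{prop:step} with ``unbounded'' weakened to ``nonempty'', by adding one number $z^*$ that is spared by some $\sigma_i\in F_i$ for every $i<a$. Fix a nonstandard $\delta\in M$ and an even $L\ge\max(a,2)$ with $L^\delta2^{-L/2}<2^{-m}$, and let $Z=\{0,\dots,L^\delta-1\}$. Outside $M$ we build $M$-finite sets $Z=W_0\supseteq W_1\supseteq\cdots$ with $|W_n|\ge L^{\delta-n}$ for $n\in\omega$. Since $\delta-n\ge1$ for standard $n$, we always have $|W_n|\ge L$. There are two kinds of tasks, countably many in all, and step $n$ handles the $n$th one.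
\begin{itemize}
\item An $M$-finite map $g:Z\to L$. Let $W_{n+1}$ be a largest fiber of $g$ on $W_n$; it has at least $|W_n|/L$ elements.
\item A number $i<a$. By Lemma~\ref{lem:blocks} fewer than $2^{-m}2^{f(i)}\le|F_i|$ strings of length $f(i)$ spare fewer than $|W_n|/L$ elements of $W_n$, so some $\sigma_i\in F_i$ spares at least that many. Let $W_{n+1}$ be the set of elements of $W_n$ spared by $\sigma_i$.
\end{itemize}
Let $M_1$ consist of the $M$-finite maps $u:Z\to M$, two maps being identified if they agree on some $W_n$. Interpret $+$ and $\cdot$ pointwise, and let $[u]<[v]$, respectively $[u]\in X^+$, mean that the relation holds pointwise on some $W_n$. For $\theta\in\Delta^0_0$, $M_1\models\theta([\bar u])$ holds if and only if $\theta(\bar u(z))$ holds for all $z$ in some $W_n$: for negation, the tasks of the first kind place some $W_n$ inside or outside any given $M$-finite subset of $Z$, and for a bounded existential quantifier the least witness is an $M$-finite function of $z$. So the constant maps embed $M$ $\Delta^0_0$-elementarily, and cofinally since $M$-finite maps are bounded. If $[u]<a$, then $u$ has values below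 $L$ on some $W_n$ and is constant on a later one, so $[u]\in M$. The class $z^*$ of the identity map is spared by every $\sigma_i$. Finally, Lemmas~\ref{lem:cofinal}(b) and~\ref{lem:closure} give a family $\mathcal X_1$ with $(M_1,\mathcal X_1)\models\mathsf{RCA}_0$, and $H=\{z^*\}$ belongs to it.
\end{example}

The example shows the accounting: each task costs a factor $L$, the supply is $L^\delta$, and a nonstandard $\delta$ pays for $\omega$ tasks. Two things change when $H$ must be unbounded. We need one new number in each of infinitely many intervals $Z_0,Z_1,\dots$, so the sets $W_n$ become trees (Section~\ref{sec:trees}). And $H$ is no longer definable from a number, so $\Sigma^0_1$ induction for formulas that mention $H$ is not inherited and must be arranged during the construction (Section~\ref{sec:promises}).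

\section{Bushy trees}\label{sec:trees}

In Sections~\ref{sec:trees}--\ref{sec:construction} we fix the data of Proposition~\ref{prop:step}. The present section and the next take place inside $(M,\mathcal X)$.

\subsection*{Parameters}

Fix a nonstandard $\delta\in M$ and put
\[
w(j)=j+\delta,\qquad d(j)=\delta\,w(j),\qquad E_r(j)=(r+1)\,w(j)\quad(r\in\omega).
\]
The exponent $d(j)$ measures the branching available at level $j$. The exponents $E_r$ are budgets for Section~\ref{sec:promises}; what matters is that $E_{r+1}(j)-E_r(j)=j+\delta$ grows with the level and that $d$ exceeds every $E_r$. By primitive recursion define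
\[
\lambda_j=7+a+m+j+d(j)+\sum_{l<j}\lambda_l\,d(l),\qquad L_j=2^{\lambda_j},\qquad\pi_j=\prod_{l<j}L_l^{d(l)}.
\]
Then
\begin{equation}\label{eq:params}
L_0\le L_1\le\cdots,\qquad L_j\ge a+j+2,\qquad\pi_{j+1}\,2^{-L_j/2}\le2^{-m-j-2}.
\end{equation}
The first two statements hold because $\lambda_j\ge\lambda_{j-1}d(j-1)$ and $L_j\ge\lambda_j$. For the third, $2^{\lambda-1}\ge\lambda^2$ for $\lambda\ge7$, by induction from $2^6\ge49$, and so
\[
L_j/2\ \ge\ \lambda_j^2\ \ge\ \lambda_j\,d(j)+(\lambda_j-d(j))\ \ge\ \sum_{l\le j}\lambda_l\,d(l)+m+j+2\ =\ \log_2\pi_{j+1}+m+j+2 .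
\]

Let $Z_0,Z_1,\dots$ be consecutive intervals, starting at $0$, with $|Z_j|=L_j^{d(j)}$. A \emph{node} is an $M$-finite sequence $\tau$ with $\tau(j)\in Z_j$ for all $j<|\tau|$, and its \emph{level} is $|\tau|$. The set $N_\ell$ of nodes of level $\ell$ has $\pi_\ell$ elements. The range $\operatorname{ran}\tau$ is an approximation to $H$. Since $\min Z_j\ge j$, later entries do not disturb it:
\begin{equation}\label{eq:agree}
\text{if }\rho\supseteq\tau,\text{ then }\operatorname{ran}\rho\text{ and }\operatorname{ran}\tau\text{ have the same elements below }|\tau|.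
\end{equation}

\subsection*{Trees}

A \emph{tree above $\tau$} is an $M$-finite set $S$ of nodes extending $\tau$ that contains $\tau$ and is closed under initial segments of length at least $|\tau|$. Its \emph{leaves} are its maximal elements. Let $\varepsilon$ be an integer-valued function with $\varepsilon(j)\ge0$ for $j\ge|\tau|$. The tree $S$ is \emph{$\varepsilon$-bushy} if every nonleaf $\rho\in S$ has at least $L_{|\rho|}^{\varepsilon(|\rho|)}$ children in $S$. A number in place of $\varepsilon$ denotes a constant function. We use four observations.
\begin{itemize}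
\item The tree $\{\tau\}$ is $\varepsilon$-bushy for every $\varepsilon$.
\item An $\varepsilon$-bushy tree is $\varepsilon'$-bushy if $\varepsilon'\le\varepsilon$ at the levels $j\ge|\tau|$.
\item The \emph{full tree} of all nodes $\rho\supseteq\tau$ with $|\rho|\le\ell$ is $d$-bushy.
\item If $S$ is $\varepsilon$-bushy above $\tau$ and $(S^\rho)$ is an $M$-finite family of $\varepsilon$-bushy trees above the leaves $\rho$ of $S$, then the \emph{concatenation} $S\cup\bigcup_\rho S^\rho$ is $\varepsilon$-bushy above $\tau$, and its leaves are the leaves of the $S^\rho$. Indeed, distinct leaves of $S$ are incomparable, so a node of $S^\rho$ has the same children in $S^\rho$ as in the concatenation.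
\end{itemize}
A \emph{pruning} of $S$ is a tree $S'\subseteq S$ above $\tau$ whose leaves are leaves of $S$. The next two lemmas are the tree versions of the two tasks of Example~\ref{ex:one}.

\begin{lemma}[majority]\label{lem:majority}
Let $S$ be an $\varepsilon$-bushy tree above $\tau$ with $\varepsilon(j)\ge1$ for $j\ge|\tau|$, and let $g$ be an $M$-finite map from the leaves of $S$ to $\kappa$, where $1\le\kappa\le L_{|\tau|}$. Then $S$ has an $(\varepsilon-1)$-bushy pruning $S'$ on whose leaves $g$ is constant, and $S'$ is obtained from $(S,g)$ by a fixed primitive recursive procedure.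
\end{lemma}

\begin{proof}
Extend $g$ to $\hat g$ on $S$ from the leaves down: at a nonleaf, $\hat g$ is the least of the most frequent values of $\hat g$ on the children. Let $S'$ be the set of $\rho\in S$ with $\hat g(\rho{\upharpoonright}i)=\hat g(\tau)$ for all $i$ with $|\tau|\le i\le|\rho|$. Let $\rho\in S'$ be a nonleaf of $S$ of level $j$. At least a fraction $1/\kappa\ge1/L_j$ of its children have the value $\hat g(\rho)=\hat g(\tau)$ and lie in $S'$, and this is at least $L_j^{\varepsilon(j)-1}\ge1$ children. So $S'$ is $(\varepsilon-1)$-bushy, its leaves are leaves of $S$, and $g=\hat g(\tau)$ on them.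
\end{proof}

The number of colors allowed is limited by the level of the root. Above the empty node we can afford $L_0\ge a$ colors, which is what keeps new numbers away from the interval below $a$.

\begin{lemma}[zeros]\label{lem:zeros}
Let $\mathcal T$ be a $(\delta-n)$-bushy tree above $\emptyset$ with $n$ standard, and let $F\subseteq2^s$ with $|F|\ge2^{-m}2^s$. Then there are $\sigma\in F$ and a $(\delta-n-1)$-bushy pruning $\mathcal T'$ of $\mathcal T$ such that $\sigma$ spares every element of $\operatorname{ran}\xi$ for every leaf $\xi$ of $\mathcal T'$.
\end{lemma}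

\begin{proof}
For a nonleaf $\rho\in\mathcal T$ of level $j$ let $W_\rho$ be the set of $z$ with $\rho^\frown z\in\mathcal T$; then $|W_\rho|\ge L_j^{\delta-n}\ge L_j$. Call $\sigma\in2^s$ \emph{wrong at $\rho$} if it spares fewer than $|W_\rho|/L_j$ elements of $W_\rho$. By Lemma~\ref{lem:blocks} the fraction of strings wrong at $\rho$ is at most $|W_\rho|2^{-L_j/2}$. The sum of $|W_\rho|$ over the nonleaves of level $j$ is at most $|N_{j+1}|=\pi_{j+1}$, so by \eqref{eq:params} the fraction of strings wrong at some node of level $j$ is at most $2^{-m-j-2}$. Summing over the levels of $\mathcal T$, the fraction of strings wrong somewhere is less than $2^{-m-1}$. Hence some $\sigma\in F$ is wrong nowhere. Let $\mathcal T'$ be the set of $\rho\in\mathcal T$ such that $\sigma$ spares $\rho(i)$ for all $i<|\rho|$. A nonleaf $\rho$ of $\mathcal T$ of level $j$ that lies in $\mathcal T'$ keeps at least $|W_\rho|/L_j\ge L_j^{\delta-n-1}\ge1$ children.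
\end{proof}

\section{Promises and $\Sigma^0_1$ induction}\label{sec:promises}

By Lemma~\ref{lem:SB} we must secure strong bounding: given $b$ and $\theta(x,y,H,\bar X)$, all $x<b$ that ever acquire a witness $y$ must have one below a fixed $t$. Treating the $x<b$ one at a time, as we treat the $i<a$, does not work, because the witnesses found at later and later stages need not be bounded. All $x<b$ have to be settled at one stage. This costs up to $b$ units of exponent and $b+1$ colors, while near the root only $\delta$ units and $L_0$ colors are available. At the levels $j\ge b$, however, we have $w(j)\ge b+\delta$ and $L_j\ge b+2$. So we settle the matter separately above each node $\tau$ of a level at least $b$: we find a set $C_\tau\subseteq b$ of numbers that have small witnesses and promise that no other $x<b$ will acquire one. The answer $C_\tau$ depends on $\tau$; in the extension, $\tau\mapsto C_\tau$ is simply a number, possibly a new one.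

\subsection*{Use bounds}

To each $\Delta^0_0$ formula $\theta(\bar v,H,\bar X)$ we assign a term $t_\theta(\bar v)$: it is $r$ if $\theta$ is $r\in H$, and $0$ for other atomic formulas; $t_{\neg\theta}=t_\theta$ and $t_{\theta\wedge\theta'}=t_\theta+t_{\theta'}$; and for $\theta=\exists v<r(\bar u)\,\theta_0(v,\bar u)$ it is $t_{\theta_0}(r(\bar u),\bar u)$. Since terms are monotone, induction on $\theta$ shows that the truth of $\theta(\bar v,H,\bar X)$ depends only on the elements of $H$ that are at most $t_\theta(\bar v)$. With \eqref{eq:agree} this gives
\begin{equation}\label{eq:local}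
\rho\supseteq\tau\ \text{ and }\ t_\theta(\bar v)<|\tau|\ \Longrightarrow\ \bigl(\theta(\bar v,\operatorname{ran}\rho,\bar X)\leftrightarrow\theta(\bar v,\operatorname{ran}\tau,\bar X)\bigr).
\end{equation}

\subsection*{Good and bad nodes}

A \emph{bounding problem} is a triple $\mathfrak p=(b,\theta,\bar X)$, where $b\in M$, $\bar X\in\mathcal X$, and $\theta(x,y,H,\bar X)$ is a $\Delta^0_0$ formula without number parameters. For a node $\tau$ let
\[
c_{\mathfrak p}(\tau)=\bigl\{x<b:\exists y\,\bigl(y+t_\theta(x,y)<|\tau|\ \wedge\ \theta(x,y,\operatorname{ran}\tau,\bar X)\bigr)\bigr\}.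
\]
This $M$-finite set collects the $x$ for which $\tau$ already guarantees a witness. By \eqref{eq:local}, $\rho\supseteq\tau$ implies $c_{\mathfrak p}(\rho)\supseteq c_{\mathfrak p}(\tau)$. For the rest of this section fix $\mathfrak p$ and a standard $r$, and write $c$ for $c_{\mathfrak p}$.

\begin{definition}\label{def:good}
Let $C\subseteq b$ be $M$-finite and $|\tau|\ge b$. The node $\tau$ is \emph{$(r,C)$-bad} if some $(E_r-|C|)$-bushy tree $S$ above $\tau$ has $c(\rho)\supsetneq C$ for all its leaves $\rho$; we call $S$ a \emph{witness}. The node $\tau$ is \emph{$(r,C)$-good} if $c(\tau)\supseteq C$ and $\tau$ is not $(r,C)$-bad.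
\end{definition}

At the levels $j\ge b$ we have $E_r(j)-|C|\ge w(j)-b\ge\delta$, so all exponents in this section are positive. Being a witness is a $\Delta^0_1$ relation of $S,\tau,C$, so badness is $\Sigma^0_1$. If $\tau$ is $(r,C)$-good, then $c(\tau)=C$, since otherwise $\{\tau\}$ would be a witness. Goodness says more: $c$ cannot be made to grow along a whole bushy tree above $\tau$. That is why it can be maintained.

\begin{lemma}[keeping a promise]\label{lem:keep}
Let $\tau$ be $(r,C)$-good and let $R$ be an $\varepsilon$-bushy tree above $\tau$ with $\varepsilon(j)\ge E_r(j)+1$ for $j\ge|\tau|$. Then $R$ has an $(\varepsilon-1)$-bushy pruning $R'$ all of whose leaves are $(r,C)$-good. For an $M$-finite family of triples $(\tau,C,R)$, the prunings $R'$ form an $M$-finite family.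
\end{lemma}

\begin{proof}
By (F2) the set of $(r,C)$-bad leaves of $R$ is $M$-finite. Lemma~\ref{lem:majority} with two colors gives an $(\varepsilon-1)$-bushy pruning $R'$ whose leaves are all bad or all not bad. Suppose all are bad. By (F4) there is an $M$-finite family of witnesses $S^\rho$ for the leaves $\rho$ of $R'$. As $\varepsilon-1\ge E_r-|C|$, the concatenation of $R'$ with the $S^\rho$ is an $(E_r-|C|)$-bushy tree above $\tau$ with $c\supsetneq C$ on all leaves, so $\tau$ is bad, a contradiction. Thus no leaf of $R'$ is bad, and each leaf $\rho$ has $c(\rho)\supseteq c(\tau)=C$. For a family, one application of (F2) yields all the colorings, and the procedure of Lemma~\ref{lem:majority} is uniform.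
\end{proof}

It remains to reach a good node. The case $b=1$ is the usual dichotomy for one $\Sigma^0_1$ question. Either some $(E_r-1)$-bushy tree above $\tau$ has $c=\{0\}$ on all leaves, and then these leaves are $(r,\{0\})$-good because $c$ cannot grow further. Or there is no such tree; then there is no $E_r$-bushy one either and $c(\tau)=\emptyset$, so $\tau$ itself is $(r,\emptyset)$-good. For general $b$ we pay one unit of exponent for each element put into $C$ and take $C$ as large as possible.

\begin{lemma}[making a promise]\label{lem:make}
Let $|\tau|\ge b$. There are $C\subseteq b$ and an $(E_r-|C|-1)$-bushy tree $S'$ above $\tau$ all of whose leaves are $(r,C)$-good. For an $M$-finite set of nodes $\tau$, the sets $C_\tau$ and trees $S'_\tau$ can be chosen as $M$-finite functions of $\tau$.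
\end{lemma}

\begin{proof}
For $\mu\le b$ let $P(\mu)$ say that there are $C\subseteq b$ with $|C|=\mu$ and an $(E_r-\mu)$-bushy tree $S$ above $\tau$ with $c(\rho)\supseteq C$ for all leaves $\rho$. The formula $P$ is $\Sigma^0_1$, and $P(0)$ holds with $C=\emptyset$ and $S=\{\tau\}$. By (F3) there is a largest $\mu\le b$ with $P(\mu)$; fix $C$ and $S$ for it.

The set of $(r,C)$-bad leaves of $S$ is $M$-finite by (F2), and by (F4) they have an $M$-finite family of witnesses $S^\rho$. Above different leaves of $S^\rho$ the set $c$ may exceed $C$ by different elements, and two votes make these agree. First color each leaf $\rho'$ of $S^\rho$ by $\min(c(\rho')\setminus C)$. There are $b\le L_{|\rho|}$ colors, so Lemma~\ref{lem:majority} gives an $(E_r-\mu-1)$-bushy pruning $S_1^\rho$ of $S^\rho$ with constant color $x_\rho\notin C$. Then color the leaves of $S$ with $b+1\le L_{|\tau|}$ colors: a bad leaf $\rho$ gets $x_\rho$ and every other leaf gets $b$. Lemma~\ref{lem:majority} gives an $(E_r-\mu-1)$-bushy pruning $S'$ of $S$ with constant color.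

Suppose this color is $x<b$. Then all leaves $\rho$ of $S'$ are bad with $x_\rho=x\notin C$, and the concatenation of $S'$ with the $S_1^\rho$ is an $(E_r-\mu-1)$-bushy tree above $\tau$ with $c\supseteq C\cup\{x\}$ on all leaves. So $P(\mu+1)$ holds with $\mu+1=|C\cup\{x\}|\le b$, against the choice of $\mu$. Hence the color is $b$, and no leaf of $S'$ is bad. These leaves have $c\supseteq C$, so they are good.

For an $M$-finite set of nodes, the set of pairs $(\tau,\mu)$ with $\mu\le b$ and $P_\tau(\mu)$ is $M$-finite by (F2), so $\tau\mapsto\mu_\tau$ is $M$-finite. By (F4) we choose $C_\tau,S_\tau$ as $M$-finite functions. One application each of (F2) and (F4) gives the bad leaves of all $S_\tau$ and their witnesses, and the rest is primitive recursive.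
\end{proof}

\section{Proof of Proposition~\ref{prop:step}}\label{sec:construction}

\subsection*{Conditions}

A \emph{condition} consists of a tree $\mathcal T$ above $\emptyset$ that is $(\delta-n)$-bushy for some standard $n$, and a list of \emph{promises} $(\mathfrak p_r,h_r,C_r)$ for $r=1,\dots,p$ with $p$ standard. Here $\mathfrak p_r=(b_r,\theta_r,\bar X_r)$ is a bounding problem, $h_r\ge b_r$, and $C_r$ is an $M$-finite map from $N_{h_r}$ to the subsets of $b_r$. A node $\xi$ is \emph{$r$-good} if $|\xi|\ge h_r$ and $\xi$ is $(r,C_r(\xi{\upharpoonright}h_r))$-good for $\mathfrak p_r$. We require that every leaf of $\mathcal T$ be $r$-good for all $r\le p$. The condition is \emph{level} of height $\ell$ if all leaves have level $\ell$. A condition \emph{extends} another if its list of promises extends the other list and each of its leaves extends a leaf of the other tree.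

Goodness is a property of a node and does not refer to $\mathcal T$. So a pruning of $\mathcal T$ that is $(\delta-n-1)$-bushy gives an extension with the same promises. We also need the following consequence of Lemma~\ref{lem:keep}.
\begin{enumerate}
\item[$(\dagger)$] Suppose that above each leaf $\tau$ of $\mathcal T$ we are given, as an $M$-finite family, an $\varepsilon_\tau$-bushy tree $R_\tau$ with $\varepsilon_\tau(j)-p\ge E_p(j)+1$ for $j\ge|\tau|$. Then there are prunings $R'_\tau$, forming an $M$-finite family, whose leaves are $r$-good for all $r\le p$ and whose concatenation with $\mathcal T$ is $(\delta-n)$-bushy.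
\end{enumerate}
To see this, apply Lemma~\ref{lem:keep} for $r=1,\dots,p$ in turn, each time to the pruning obtained before, with $C=C_r(\tau{\upharpoonright}h_r)$. Before the $r$th application the exponent is $\varepsilon_\tau-(r-1)\ge E_p+1\ge E_r+1$, as required. The leaves $\rho$ it produces are $r$-good because $\rho{\upharpoonright}h_r=\tau{\upharpoonright}h_r$, and later applications only remove leaves. The final exponent is $\varepsilon_\tau-p\ge E_p\ge\delta$.

\begin{lemma}\label{lem:steps}
Every condition has level extensions of each of the following kinds.
\begin{enumerate}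
\item[(L)] For $\ell\in M$: one of height at least $\ell$, with the same promises.
\item[(M)] For an $M$-finite $g:N_\ell\to L_0$: one of height at least $\ell$ such that $\xi\mapsto g(\xi{\upharpoonright}\ell)$ is constant on its leaves.
\item[(Z)] For $i<a$: one of height at least $f(i)$ for which some $\sigma\in F_i$ spares every element of $\operatorname{ran}\xi$ for every leaf $\xi$.
\item[(P)] For a bounding problem $\mathfrak p$: one in which $\mathfrak p=\mathfrak p_r$ for some promise $r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(L) Let $\ell'\ge\ell$ bound the levels of all leaves, and let $R_\tau$ be the full tree above $\tau$ up to level $\ell'$. It is $d$-bushy, and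
\[
d(j)-E_p(j)=(\delta-p-1)\,w(j)\ge w(j)\ge\delta\ge p+1
\]
because $\delta$ is nonstandard and $p$ is standard. By $(\dagger)$ the concatenation is a condition, and all its leaves have level $\ell'$.

(M) Apply (L), and then Lemma~\ref{lem:majority} above $\emptyset$ with $\kappa=L_0$.

(Z) Apply (L), and then Lemma~\ref{lem:zeros} with $F=F_i$ and $s=f(i)$.

(P) Let $\mathfrak p=(b,\theta,\bar X)$. By (L) we may assume that the condition is level of height $h\ge b$, with $p$ promises. Lemma~\ref{lem:make} for $\mathfrak p$ and $r=p+1$ gives, for the leaves $\tau$, sets $C_\tau$ and $(E_{p+1}-|C_\tau|-1)$-bushy trees $R_\tau$ above $\tau$ with $(p+1,C_\tau)$-good leaves. For $j\ge h\ge b$,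
\[
E_{p+1}(j)-|C_\tau|-1-p\ \ge\ E_p(j)+(w(j)-b)-p-1\ \ge\ E_p(j)+\delta-p-1\ \ge\ E_p(j)+1 ,
\]
so $(\dagger)$ applies: the budget of the new promise, even after $b$ units are spent, stays above the budgets of the old ones. Add the promise $(\mathfrak p,h,C_{p+1})$, where $C_{p+1}(\tau)=C_\tau$ for leaves $\tau$ and $C_{p+1}=\emptyset$ elsewhere on $N_h$. The leaves of the concatenation are $r$-good for all $r\le p+1$, so this is a condition. Apply (L) to make it level.
\end{proof}

\subsection*{The generic sequence}

Since $M$ and $\mathcal X$ are countable, there are countably many tasks of the four kinds in Lemma~\ref{lem:steps}. List them in order type $\omega$. Starting from $\mathcal T_0=\{\emptyset\}$ with no promises, build outside $M$ a sequence of level conditions, each extending the previous one and handling the next task. Let $\mathcal T_k$ be the $k$th tree, $\ell_k$ its height, and $B_k\ne\emptyset$ its set of leaves. Then $\xi{\upharpoonright}\ell_k\in B_k$ whenever $\xi\in B_{k'}$ and $k'\ge k$.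

We say that a property of nodes holds \emph{eventually} if there is $k_0\in\omega$ such that it holds for all $\xi\in B_k$ and all $k\ge k_0$. A conjunction of two eventual properties is eventual, and a property and its negation are not both eventual. The sequence has the following features.
\begin{enumerate}
\item[(G1)] For every $\ell\in M$, eventually $|\xi|\ge\ell$.
\item[(G2)] For every $M$-finite $g:N_\ell\to L_0$ there is a value $\gamma$ such that eventually $g(\xi{\upharpoonright}\ell)=\gamma$. In particular, for $M$-finite $A\subseteq N_\ell$, either eventually $\xi{\upharpoonright}\ell\in A$ or eventually $\xi{\upharpoonright}\ell\notin A$.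
\item[(G3)] For every $i<a$ there is $\sigma\in F_i$ such that eventually $\sigma$ spares every element of $\operatorname{ran}\xi$.
\item[(G4)] For every bounding problem $\mathfrak p$ there is $t\in M$ such that eventually $c_{\mathfrak p}(\xi)=c_{\mathfrak p}(\xi{\upharpoonright}t)$.
\end{enumerate}
In each case let $k$ be the stage reached by handling the task and let $\xi\in B_{k'}$ with $k'\ge k$. For (G1), $|\xi|\ge\ell_k\ge\ell$. For (G2), $\xi{\upharpoonright}\ell$ is the restriction of the leaf $\xi{\upharpoonright}\ell_k\in B_k$. For (G3), the elements of $\operatorname{ran}(\xi{\upharpoonright}\ell_k)$ are spared by the choice of $\sigma$, and the later entries of $\xi$ are at least $\ell_k\ge f(i)$. For (G4), let $\mathfrak p=\mathfrak p_r$ and $t=\ell_k$; both $\xi$ and $\xi{\upharpoonright}t$ are $r$-good, so both sides equal $C_r(\xi{\upharpoonright}h_r)$.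

\subsection*{The structure $M_1$}

Let $U$ be the set of $M$-finite maps $u:N_\ell\to M$, for all $\ell\in M$. For such $u$ and $|\xi|\ge\ell$ write $u(\xi)$ for $u(\xi{\upharpoonright}\ell)$; by (G1) this is eventually defined. Let $M_1$ be the quotient of $U$ by eventual equality. Define $[u]+[v]$ and $[u]\cdot[v]$ pointwise, on $N_\ell$ for the larger of the two levels, and put
\begin{align*}
[u]<[v]&\iff\text{eventually }u(\xi)<v(\xi),\\
[u]\in X^+&\iff\text{eventually }u(\xi)\in X\qquad(X\in\mathcal X),\\
[u]\in H&\iff\text{eventually }u(\xi)\in\operatorname{ran}\xi.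
\end{align*}
These definitions do not depend on representatives, because eventual properties are closed under conjunction. We identify $p\in M$ with the class of the constant map with value $p$.

\begin{lemma}[{\L}o\'s property]\label{lem:los}
For every $\Delta^0_0$ formula $\theta(\bar v,H,\bar X)$ with $\bar X\in\mathcal X$ and all $\bar u\in U$,
\[
M_1\models\theta([\bar u],H,\bar X^+)\iff\text{eventually }(M,\mathcal X)\models\theta(\bar u(\xi),\operatorname{ran}\xi,\bar X).
\]
\end{lemma}

\begin{proof}
We suppress $\bar X$ and argue by induction on $\theta$. Atomic formulas are covered by the definitions, and conjunction by closure under conjunction. In the other two cases choose $\ell$ at least the levels of the domains of $\bar u$ and larger than all values $t_\theta(\bar u(\xi))$, which is possible because $M$-finite maps are bounded.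

\emph{Negation.} Let $A$ be the $M$-finite set of $\tau\in N_\ell$ with $\theta(\bar u(\tau),\operatorname{ran}\tau)$. By \eqref{eq:local}, for $|\xi|\ge\ell$ we have $\theta(\bar u(\xi),\operatorname{ran}\xi)$ if and only if $\xi{\upharpoonright}\ell\in A$. By (G2) exactly one of $\theta$ and $\neg\theta$ holds eventually, so the equivalence passes from $\theta$ to $\neg\theta$.

\emph{Bounded quantifier.} Let $\theta=\exists v<r(\bar u)\,\theta_0(v,\bar u)$. If $[v]$ is a witness in $M_1$, then by the induction hypothesis eventually $v(\xi)$ is a witness at $\xi$. Conversely, suppose $\theta$ holds eventually. For $\tau\in N_\ell$ let $v(\tau)$ be the least $v<r(\bar u(\tau))$ with $\theta_0(v,\bar u(\tau),\operatorname{ran}\tau)$, and $0$ if there is none; then $v\in U$. If $|\xi|\ge\ell$ and $\theta$ holds at $\xi$, then by \eqref{eq:local} it holds at $\tau=\xi{\upharpoonright}\ell$, so $v(\xi)=v(\tau)$ is a witness at $\tau$. Since $t_{\theta_0}(v(\xi),\bar u(\xi))\le t_\theta(\bar u(\xi))<\ell$, \eqref{eq:local} shows that $v(\xi)$ is a witness at $\xi$. By the induction hypothesis $[v]$ is a witness in $M_1$.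
\end{proof}

\subsection*{Verification}

\emph{Cofinal extension.} Lemma~\ref{lem:los} for constant maps and formulas without $H$ shows that $M\subseteq M_1$ and $X\mapsto X^+$ are $\Delta^0_0$-elementary. Every $u\in U$ is bounded in $M$, so $M$ is cofinal in $M_1$. As $U\subseteq M$, the set $M_1$ is countable.

\emph{No new elements below $a$.} Let $[u]<a$, and let $g$ agree with $u$ where $u<a$ and be $0$ elsewhere. Since $a\le L_0$, (G2) makes $g$ eventually constant, and eventually $u(\xi)=g(\xi)$. So $[u]\in M$.

\emph{$H$ is unbounded.} For $j\in M$ let $u(\tau)=\tau(j)$ on $N_{j+1}$. Then $u(\xi)=\xi(j)\in\operatorname{ran}\xi$ and $u(\xi)\ge j$ for $|\xi|>j$, so $[u]\in H$ and $[u]\ge j$.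

\emph{Homogeneity.} For $i<a$ take $\sigma\in F_i$ from (G3). Eventually $\forall z<f(i)\,(z\in\operatorname{ran}\xi\to\sigma(z)=0)$, and Lemma~\ref{lem:los} turns this into the statement in Proposition~\ref{prop:step}(2).

\emph{Induction.} Let $\mathcal Z=\{H\}\cup\{X^+:X\in\mathcal X\}$. The basic axioms and the instances of $\Delta^0_0$ induction over $\mathcal Z$ have the form $\forall\bar p\,\theta(\bar p,H,\bar X^+)$ with $\theta\in\Delta^0_0$. In $(M,\mathcal X)$ the statement $\theta(\bar u(\xi),\operatorname{ran}\xi,\bar X)$ holds for every $\xi$, because $\operatorname{ran}\xi\in\mathcal X$. So these axioms hold in $(M_1,\mathcal Z)$ by Lemma~\ref{lem:los}. For strong bounding let $b\in M$, let $\mathfrak p=(b,\theta,\bar X)$, and take $t$ from (G4). Suppose $[u]<b$ and $M_1\models\theta([u],[v],H,\bar X^+)$. Eventually $u(\xi)<b$ and $\theta(u(\xi),v(\xi),\operatorname{ran}\xi,\bar X)$, and by (G1) eventually $v(\xi)+t_\theta(u(\xi),v(\xi))<|\xi|$. So eventually $u(\xi)\in c_{\mathfrak p}(\xi)=c_{\mathfrak p}(\xi{\upharpoonright}t)$. For such $\xi$ there is $y$ with $y+t_\theta(u(\xi),y)<t$ and $\theta(u(\xi),y,\operatorname{ran}(\xi{\upharpoonright}t),\bar X)$,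 and by \eqref{eq:local} also $\theta(u(\xi),y,\operatorname{ran}\xi,\bar X)$. Thus eventually $\exists y<t\,\theta(u(\xi),y,\operatorname{ran}\xi,\bar X)$, and Lemma~\ref{lem:los} gives $M_1\models\exists y<t\,\theta([u],y,H,\bar X^+)$. So \eqref{eq:SB} holds in $M_1$ for $b$ and $t$. The $b\in M$ are cofinal in $M_1$, and Lemma~\ref{lem:SB} yields $\Sigma^0_1$ induction in $(M_1,\mathcal Z)$.

Let $\mathcal X_1$ be the family obtained from $\mathcal Z$ by Lemma~\ref{lem:closure}. It is countable, contains $H$ and all $X^+$, and $(M_1,\mathcal X_1)\models\mathsf{RCA}_0$. This proves Proposition~\ref{prop:step}. \qed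

\begin{remark}\label{rem:new}
The set $H$ never contains an element of $M$, in agreement with Remark~\ref{rem:forced}. If $z\in M$ lies in $Z_j$, then $z\in H$ would mean that eventually $\xi(j)=z$. But if $\ell_k>j$, a node of $\mathcal T_k$ of level $j$ has at least two children, and both extend to leaves in $B_k$. So the sequence $(\mathcal T_k)$ does not converge to a path through the nodes of $M$; it only determines which $M$-finite sets of nodes are large.
\end{remark}

\section{Iteration: proof of Theorem~\ref{thm:extension}}\label{sec:iteration}

Let $(M_0,\mathcal X_0)$ be a countable model of $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2$. It is nonstandard, since in $\omega$ finitely many witnesses always have a bound.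

\subsection*{The cofinal family}

Let $\mathsf{B}\Sigma^0_2$ fail at $a$ for $\exists w\,\varphi_0(i,j,w)$ with $\varphi_0\in\Pi^0_1$, and put $\varphi(i,j)=\varphi_0(i,(j)_0,(j)_1)$, a $\Pi^0_1$ formula with the same parameters. Then $\forall i<a\,\exists j\,\varphi(i,j)$. A bound on witnesses for $\varphi$ would bound witnesses for the original formula, because $(j)_0\le j$. So for every $s\in M_0$ there is $i<a$ with $\neg\exists j<s\,\varphi(i,j)$. Let $f(i)$ be the least $j$ with $\varphi(i,j)$, which exists by (F3). Then $\{f(i):i<a\}$ is cofinal in $M_0$, and hence in every cofinal extension. The number $a$ and the function $f$ stay fixed from now on.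

\subsection*{The chain}

An instance of $\mathsf{RWWKL}^{(2)}$ in the union of a chain supplies sets $F_i$ for $i<a$, and to apply Proposition~\ref{prop:step} we need all of them inside one term of the chain. In a chain of length $\omega$ they could appear at later and later stages. In a chain of length $\omega_1$ that adds nothing below $a$ there are only countably many of them, so they appear by some stage.

We build a chain $(M_\alpha,\mathcal X_\alpha)_{\alpha<\omega_1}$ of cofinal extensions, all countable models of $\mathsf{RCA}_0$ with the same elements below $a$. To lighten notation we write $X$ for its extensions to later terms. At limit stages take unions, using Lemma~\ref{lem:chain}. When stage $\alpha$ is reached, list as $(t_{\alpha,n})_{n\in\omega}$ all triples $(X,e,q)$ with $X\in\mathcal X_\alpha$, $e\in M_\alpha$ and $q>0$ a rational of $M_\alpha$. Fix in advance a map from $\omega_1$ to $\omega_1\times\omega$ that takes every value uncountably often, for instance a bijection onto $\omega_1\times\omega\times\omega_1$ followed by the projection. If $\beta$ is mapped to $(\alpha,n)$ and $\alpha\le\beta$, we say that $t_{\alpha,n}$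 is \emph{considered} at stage $\beta$. Every triple is considered at cofinally many stages. The passage from $\beta$ to $\beta+1$ has two parts.
\begin{enumerate}
\item[(i)] Suppose a triple $(X,e,q)$ is considered at $\beta$, and for every $i<a$ there is $F\in M_\beta$ such that $F\subseteq2^{f(i)}$, $|F|\ge q2^{f(i)}$ and $\Phi_e^{X'}(\sigma)=1$ for all $\sigma\in F$, all in the sense of $(M_\beta,\mathcal X_\beta)$. Then choose such sets $F_i$ and $m\in M_\beta$ with $2^{-m}\le q$, and apply Proposition~\ref{prop:step}. Otherwise do nothing.
\item[(ii)] Extend the result to a countable model of $\mathsf{WKL}_0$ with the same first-order part. This is possible by Harrington's theorem: every countable model of $\mathsf{RCA}_0$ is an $\omega$-submodel of a countable model of $\mathsf{WKL}_0$, that is, it becomes one by adding sets only \cite[\S IX.2]{Simpson}. Such an extension is cofinal with $X^+=X$.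
\end{enumerate}
Part (ii) serves only to obtain $\mathsf{WKL}_0$ and can be omitted for a model of $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}+\neg\mathsf{B}\Sigma^0_2$.

Let $(M,\mathcal X)$ be the union of the chain. By Lemmas~\ref{lem:chain} and~\ref{lem:cofinal}(a) it is a model of $\mathsf{RCA}_0$ and a cofinal, $\Sigma^0_2$-elementary extension of every term. Its elements below $a$ are those of $M_0$.

\subsection*{$\mathsf{B}\Sigma^0_2$ fails}

Every $i<a$ in $M$ lies in $M_0$, and $\varphi(i,f(i))$ persists because it is $\Pi^0_1$. So $M\models\forall i<a\,\exists j\,\varphi(i,j)$. Given $b\in M$, take $s\in M_0$ with $s\ge b$ and $i<a$ with $M_0\models\neg\exists j<s\,\varphi(i,j)$. The statement $\exists j<s\,\varphi(i,j)$ is $\Sigma^0_2$, so it fails in $M$ as well, and $b$ is not a bound. Thus $\mathsf{B}\Sigma^0_2$ fails in $(M,\mathcal X)$ for $\varphi$, which has the same set parameters as the formula we started from.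

\subsection*{Weak K\"onig's lemma holds}

Let $V\in\mathcal X$ be an infinite binary tree, the extension of a set in $\mathcal X_\alpha$. Being an infinite binary tree is a $\Pi^0_2$ property, so $V$ has it at stage $\alpha+1$, where there is a path $P\in\mathcal X_{\alpha+1}$. The statement that every binary string $\sigma$ with $\forall z<|\sigma|\,(\sigma(z)=1\leftrightarrow z\in P)$ lies in $V$ is $\Pi^0_1$, so the extension of $P$ is a path through $V$ in $(M,\mathcal X)$.

\subsection*{$\mathsf{RWWKL}^{(2)}$ holds}

Let $X\in\mathcal X$ and $e\in M$ be such that $\Phi_e^{X'}$ is, in $(M,\mathcal X)$, the characteristic function of a tree of positive measure, witnessed by $q$. For each $i<a$ choose $F_i\in M$ with $F_i\subseteq2^{f(i)}$, $|F_i|\ge q2^{f(i)}$ and $\Phi_e^{X'}(\sigma)=1$ for all $\sigma\in F_i$. There are countably many $i<a$, so there is $\alpha<\omega_1$ such that $X$ comes from $\mathcal X_\alpha$ and $e$, $q$ and all $F_i$ lie in $M_\alpha$. Let $\beta\ge\alpha$ be a stage at which $(X,e,q)$ is considered. If $\sigma\in M_\beta$ and $\sigma\in F_i$, then $\Phi_e^{X'}(\sigma)=1$ holds in $(M,\mathcal X)$ and, being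 $\Sigma^0_2$, also at stage $\beta$. The inclusion $F_i\subseteq 2^{f(i)}$ and the bound on $|F_i|$ are absolute. So the hypothesis of (i) is met at stage $\beta$, and Proposition~\ref{prop:step} was applied to some family $(\tilde F_i)_{i<a}$, not necessarily $(F_i)_{i<a}$.

Let $H\in\mathcal X_{\beta+1}$ be the resulting set. For each $i<a$ there is $\sigma_i\in M_\beta$ with $\sigma_i\in\tilde F_i$, so that $|\sigma_i|=f(i)$ and $\Phi_e^{X'}(\sigma_i)=1$ at stage $\beta$, and $\forall z<f(i)\,(z\in H\to\sigma_i(z)=0)$ at stage $\beta+1$. These statements are $\Sigma^0_2$ and the unboundedness of $H$ is $\Pi^0_2$, so all of them hold in $(M,\mathcal X)$. As the lengths $f(i)$ are cofinal in $M$, the infinite set $H$ is homogeneous, with color $0$, for infinitely many $\sigma$ with $\Phi_e^{X'}(\sigma)=1$. This completes the proof of Theorem~\ref{thm:extension}. \qed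

The failure of $\mathsf{B}\Sigma^0_2$ was used for $\mathsf{RWWKL}^{(2)}$ only in the last step, through the cofinality of $f$. Neither the totality of $\Phi_e^{X'}$ nor closure under initial segments was used, and positive measure was used only in the form given in Section~\ref{sec:intro}, which hands us the coded sets $F_i$.

\section{Definable hulls and the remaining proofs}\label{sec:hulls}

To apply Theorem~\ref{thm:extension} we need countable models of $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2$, and for the conservation result we need one inside any given model, preserving a $\Pi^0_2$ fact. The $\Sigma_2$-definable elements provide them: each such element is named by the standard index of its definition, and a nonstandard $c$ bounds all these names. We use the universal $\Pi_1(Z)$ formula: there is a $\Delta_0(Z)$ formula $\nu(e,s,q,z)$ such that for every $\Pi_1(Z)$ formula $\eta(s,q)$ there is a standard $e$ for which $\mathsf{I}\Sigma_1(Z)$ proves $\forall s\,\forall q\,(\eta(s,q)\leftrightarrow\forall z\,\nu(e,s,q,z))$. Here $\mathsf{I}\Sigma_1(Z)$ denotes the basic axioms with $\Sigma_1(Z)$ induction. When $Z=\emptyset$, replacing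 $r\in Z$ by $0=1$ makes all formulas below first-order.

\begin{lemma}\label{lem:hull}
Let $(N,Z)\models\mathsf{I}\Sigma_1(Z)$ and $p,c\in N$ with $c$ nonstandard. Let $K$ be the set of $v\in N$ such that $v$ is the unique solution in $(N,Z)$ of some $\Sigma_2(Z)$ formula with parameters $p,c$. Then $K$ is countable, $p,c\in K$, $(K,Z\cap K)$ is a $\Sigma_2(Z)$-elementary substructure of $(N,Z)$ and a model of $\mathsf{I}\Sigma_1(Z)$, and $\mathsf{C}\Sigma^0_2$ fails in it for a $\Sigma_2(Z)$ formula with number parameters.
\end{lemma}

\begin{proof}
There are countably many formulas, so $K$ is countable, and it contains $p$, $c$ and all standard numbers. Let $q=\langle p,c\rangle\in K$ and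
\[
\varphi(v,e,q)=\exists s\,\exists t\,\forall z\,\bigl[(s)_0=v\ \wedge\ \nu(e,s,q,z)\ \wedge\ \forall s'<s\,\exists z'<t\,\neg\nu(e,s',q,z')\bigr],
\]
a $\Sigma_2(Z)$ formula. By (F1), in $N$ it says that $v=(s)_0$ for the least $s$ with $\forall z\,\nu(e,s,q,z)$. So for each $e$ at most one $v\in N$ satisfies $\varphi(v,e,q)$, and if $e$ is standard such a $v$ lies in $K$.

\emph{Claim.} If $\zeta(y)$ is a $\Sigma_2(Z)$ formula with parameters $p,c$ and $N\models\exists y\,\zeta(y)$, then there are a standard $e$ and $y\in K$ with $N\models\zeta(y)\wedge\varphi(y,e,q)$.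

Write $\zeta(y)$ as $\exists w\,\eta'(y,w,p,c)$ with $\eta'\in\Pi_1(Z)$, and let $e$ be an index of $\eta'((s)_0,(s)_1,(q)_0,(q)_1)$. By (F3) there is a least $s$ satisfying this formula, and $y=(s)_0$ is as required.

\emph{Elementarity.} Let $\bar v\in K$ have definitions $\chi_i$, and let $N\models\exists y\,\eta(y,\bar v)$ with $\eta\in\Pi_1(Z)$. The Claim for $\zeta(y)=\exists\bar v\,(\bigwedge_i\chi_i(v_i)\wedge\eta(y,\bar v))$ gives $y\in K$ with $N\models\eta(y,\bar v)$, since the $\chi_i$ have unique solutions. With $\eta$ equal to $y=v+v'$ or $y=v\cdot v'$ we see that $K$ is a substructure. Induction on $\Delta_0(Z)$ formulas, taking the witness of a bounded existential quantifier in $K$, shows that they are absolute. Next, a $\Sigma_1(Z)$ formula true in $N$ has a witness in $K$, so $\Sigma_1(Z)$ and $\Pi_1(Z)$ formulas are absolute. Finally, a $\Sigma_2(Z)$ formula true in $N$ has a witness in $K$ and its $\Pi_1(Z)$ part is absolute, so $\Sigma_2(Z)$ formulas are absolute.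

\emph{Induction.} The basic axioms and $\Delta_0(Z)$ induction are $\Pi_1(Z)$ and pass to $K$. For $b\in K$ the statement that some $t$ satisfies \eqref{eq:SB} is $\Sigma_2(Z)$ and true in $N$, hence true in $K$. Lemma~\ref{lem:SB} gives $\mathsf{I}\Sigma_1(Z)$ in $K$.

\emph{Failure of $\mathsf{C}\Sigma^0_2$.} For $v\in K$ the Claim, applied to a definition of $v$, gives a standard $e$ with $N\models\varphi(v,e,q)$. Then $e\in K$, $e<c$, and $K\models\varphi(v,e,q)$ by elementarity. So $K\models\forall v\,\exists e<c\,\varphi(v,e,q)$. If $K\models\varphi(v,e,q)\wedge\varphi(v',e,q)$, the same holds in $N$, so $v=v'$.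
\end{proof}

By Lemma~\ref{lem:closure} with $\mathcal Z=\{Z\cap K\}$, the hull $K$ carries a countable model $(K,\mathcal Y)$ of $\mathsf{RCA}_0$ with $Z\cap K\in\mathcal Y$. In it $\mathsf{C}\Sigma^0_2$ fails, and by Lemma~\ref{lem:BC} so does $\mathsf{B}\Sigma^0_2$, for a formula whose only set parameter is $Z\cap K$. We call $(K,\mathcal Y)$ the \emph{hull model} of $(N,Z,p,c)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N$ be a countable nonstandard model of $\mathsf{PA}$, let $Z=\emptyset$, $p=0$, and let $c\in N$ be nonstandard. The hull model $(K,\mathcal Y)$ is a countable model of $\mathsf{RCA}_0+\neg\mathsf{B}\Sigma^0_2$. Apply Theorem~\ref{thm:extension}.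
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:firstorder}(1)]
Let $\psi\in\Pi^0_3$ and $\mathsf{RCA}_0\nvdash\forall Z\,\psi(Z)$. Write $\neg\psi(Z)$ as $\exists x\,\eta(x,Z)$ with $\eta\in\Pi^0_2$. By completeness, compactness and the L\"owenheim--Skolem theorem there is a countable model of $\mathsf{RCA}_0$ with first-order part $N$, a set $Z$, a number $p$ with $\eta(p,Z)$, and a nonstandard number $c$. Let $(K,\mathcal Y)$ be the hull model of $(N,Z,p,c)$. By Lemma~\ref{lem:hull} it satisfies $\eta(p,Z\cap K)$. Theorem~\ref{thm:extension} gives a $\Sigma^0_2$-elementary extension that satisfies $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}$, and there $\eta(p,(Z\cap K)^+)$ holds. So $\mathsf{WKL}_0+\mathsf{RWWKL}^{(2)}\nvdash\forall Z\,\psi(Z)$.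
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:firstorder}(2)]
The first statement is Proposition~\ref{prop:C}. Let $(K,\mathcal Y)$ be the hull model from the proof of Theorem~\ref{thm:main}. It satisfies $\mathsf{RCA}_0$ and not $\mathsf{C}\Sigma^0_2$, so $\mathsf{RCA}_0\nvdash\mathsf{C}\Sigma^0_2$. Since $Z=\emptyset$, the formula $\varphi$ of Lemma~\ref{lem:hull} is a first-order $\Sigma_2$ formula. Consider the sentence
\[
\forall q\,\forall a\,\bigl[\forall x\,\exists y<a\,\varphi(x,y,q)\ \to\ \exists x\,\exists x'\,\exists y<a\,\bigl(x\ne x'\wedge\varphi(x,y,q)\wedge\varphi(x',y,q)\bigr)\bigr].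
\]
The hypothesis in brackets is $\Pi_3$ and the conclusion is $\Sigma_2$, so the implication is $\Sigma_3$ and the sentence is $\Pi_4$. It is provable in $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$ by Proposition~\ref{prop:C} and false in $K$. Hence conservation over $\mathsf{RCA}_0$ fails for $\Pi_4$ sentences. As $K\models\mathsf{I}\Sigma_1$, the first-order part of $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$, which contains $\mathsf{I}\Sigma_1$, is strictly stronger than $\mathsf{I}\Sigma_1$. Finally, $\mathsf{B}\Sigma^0_2$ fails in $(K,\mathcal Y)$ for a first-order formula with number parameters. Starting Section~\ref{sec:iteration} from that formula, we obtain a model of $\mathsf{RCA}_0+\mathsf{RWWKL}^{(2)}$ in which $\mathsf{B}\Sigma^0_2$ fails for a formula without set parameters. So the first-order part does not contain $\mathsf{B}\Sigma_2$.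
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPS}
Laurent Bienvenu, Ludovic Patey, Paul Shafer,
\emph{On the logical strengths of partial solutions to mathematical problems},
arXiv:1411.5874 (2014).

\bibitem{Simpson}
Simpson,
\emph{Subsystems of Second Order Arithmetic}.

\end{thebibliography}
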